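# Covering the edges of a colored graph by linearly many rainbow paths

## Three colors on $K_4$

Take the complete graph on $\{1,2,3,4\}$ and color its six edges with three colors, one for each perfect matching: $12,34$ get red, $13,24$ get blue, $14,23$ get green. Edges that meet have different colors. We want to cover all six edges by paths on which no color repeats.

How long can such a path be? A path with three edges $abcd$ visits all four vertices, and its first and last edges $ab$, $cd$ form a perfect matching, so they have the same color. Hence at most two edges are possible, and six edges need at least three paths. Three suffice: $1\,2\,3$, then $1\,3\,4$, then $1\,4\,2$.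

Now take $n/4$ disjoint copies of this $K_4$ (with $4\mid n$). No path leaves its copy, so $\tfrac34 n$ paths are needed on $n$ vertices.

The same construction can be made larger. Let the vertices be the $n=2^r$ elements of $\mathbb Z_2^r$, $r\ge 2$, and color the edge $uv$ with $u+v$. For $r=2$ this is the $K_4$ above. Edges at $u$ have different colors, since $u+v=u+v'$ forces $v=v'$, and there are $n-1$ colors, the nonzero vectors. A Hamiltonian path $u_1u_2\dots u_n$ has $n-1$ edges, and its edge colors add up to $u_1+u_n\neq0$. If no color repeated, each nonzero vector would occur once, and these add up to $0$, because each coordinate equals $1$ in $2^{r-1}$ vectors, an even number. So no Hamiltonian path avoids repeated colors, although the graph is complete.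

On the other hand, $K_n$ has $\binom n2$ edges and a path has at most $n-1$, so at least $n/2$ paths are always needed there. All these examples ask for a constant times $n$ paths. Is a constant times $n$ always enough?

## Rainbow paths and bounded colorings

Graphs are finite and simple. An edge-coloring is proper if edges sharing a vertex have distinct colors. A path is *rainbow* if no two of its edges have the same color. One-vertex paths count as trivial rainbow paths. A collection of paths covers $E(G)$ if every edge lies on at least one of them. The question, taken from Marthe Bonamy, Fábio Botler, François Dross, Tássio Naia and Jozef Skokan, "Separating the edges of a graph by a linear number of paths", arXiv:2301.08707 (2023), is whether there is an absolute constant $C$ such that for every graph $G$ and every proper edge-coloring of $G$, the set $E(G)$ can be covered by at most $C|V(G)|$ rainbow paths.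

The proof runs without extra effort in a slightly wider setting.

**Definition.** Let $k\ge1$ be an integer. An edge-coloring $c$ of $G$ is *$k$-bounded* if every vertex is incident with at most $k$ edges of each color.

So $1$-bounded means proper. For an example with larger $k$, color all edges of $K_{k+1}$ with one color: each vertex sees that color exactly $k$ times, and the rainbow paths with an edge are just the single edges.

**Theorem.** Let $G$ be a graph on $n\ge2$ vertices with a $k$-bounded edge-coloring. Then $E(G)$ can be covered by at most $230000\,k\,n$ rainbow paths of $G$.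

**Corollary.** Every properly edge-colored graph $G$ admits at most $230000\,|V(G)|$ rainbow paths covering $E(G)$. So the answer to the question is yes.

The corollary is the case $k=1$ (a graph with one vertex has no edges). On a first reading, put $k=1$ throughout.

Notation: $d(v)$ and $N(v)$ are the degree and the neighborhood of $v$ in $G$. For $H\subseteq E(G)$, $N_H(v)$ is the set of vertices joined to $v$ by an edge of $H$, and $\deg_H(v)=|N_H(v)|$. We fix $G$, $n$, $k$ and $c$ as in the Theorem.

## The greedy bound, and where the logarithm comes from

Let the coloring be proper, and cover greedily: take a long rainbow path among the uncovered edges, delete its edges, repeat. Suppose $m\geq 1$ edges are uncovered and form the set $H$. Delete vertices whose current $H$-degree is below $m/n$, one at a time. At most $n$ deletions remove fewer than $m$ edges, so a nonempty subgraph of minimum degree $\delta\ge m/n$ remains. In it, take a rainbow path that cannot be extended at its last vertex $u$, with $s$ edges. At most $s$ neighbors of $u$ are on the path, and at most $s$ neighbors are joined to $u$ by an edge of a used color. Since none of the at least $\delta$ neighbors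 is available, $2s\ge\delta$, so the path has at least $m/(2n)$ edges.

Each step therefore replaces $m$ by at most $m(1-\frac1{2n})$. Starting from at most $n^2/2$ edges, after $\lceil 2n\ln n\rceil$ steps at most $n/2$ edges remain, and these can be covered singly. This gives $O(n\log n)$ paths.

The trouble is exact: the bound charges about $2n\ln2$ paths for each halving of the number of uncovered edges, however few are left, and there are about $\log_2n$ halvings. Paths that use only uncovered edges cannot in general do better. If the uncovered edges form disjoint copies of $K_{d+1}$ on all $n$ vertices, then there are $nd/2$ of them, a path inside $H$ has at most $d$ edges, and $n/2$ paths are needed for every $d$. To gain, paths must travel through edges of $G$ that are already covered, and the cost of a round must fall as the uncovered set gets sparser.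

When can it fall at all? Two configurations are obstacles for every method. If many edges of $H$ meet in one vertex, a path takes at most two of them. If many edges of $H$ have the same color, a rainbow path takes at most one of them. So $H$ has to become sparse on every star and in every color class, and not only on average. We will cover in a random way that thins out exactly these sets.

## Fractional covers

For $H\subseteq E(G)$ let $\tau^*(H)$ be the minimum of $\sum_Px_P$ over all $x\ge0$, indexed by the rainbow paths $P$ of $G$, such that
$$\sum_{P\ni e}x_P\ge1\qquad\text{for all }e\in H. \tag{1}$$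
Note that $P$ runs over rainbow paths of $G$; they may use edges outside $H$. The program is feasible, since $x$ may put weight $1$ on each one-edge path $e\in H$. By linear programming duality, $\tau^*(H)$ equals the maximum of $w(H)=\sum_{e\in H}w(e)$ over all $w:H\to[0,\infty)$ with
$$w(P):=\sum_{e\in P\cap H}w(e)\le1\qquad\text{for every rainbow path }P\text{ of }G. \tag{2}$$
Also $\tau^*(\emptyset)=0$.

For example, let $G=H=K_{1,3}$, properly colored. Giving weight $\frac12$ to each of the three two-edge paths is a fractional cover of total weight $\frac32$, and $w\equiv\frac12$ satisfies (2), so $\tau^*(H)=\frac32$, while an honest cover needs $2$ paths. For the $K_4$ at the start, $w\equiv\frac12$ satisfies (2) and has total $3$, so $\tau^*=3$.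

A fractional cover is also a probability distribution: after division by $\tau=\tau^*(H)$ it is a random rainbow path that contains each edge of $H$ with probability at least $1/\tau$. So about $\tau$ independent samples cover each edge with constant probability.

## Sampling in rounds

We now describe the covering procedure completely. What will remain is to bound its cost.

Let $U_0=E(G)$. For $i=0,1,2,\dots$, given the set $U_i$ of edges still uncovered, put
$$H_i=\{uv\in U_i:\ d(u)\ge8k2^i,\ d(v)\ge8k2^i\},\qquad R_i=U_i\setminus H_i .$$
Cover each edge of $R_i$ by itself. If $H_i\ne\emptyset$, fix an optimal fractional cover $x$ of $H_i$ (chosen by some fixed rule depending only on $H_i$), put $\tau=\tau^*(H_i)>0$, and take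
$$t=\lceil4\ln2\cdot\tau\rceil$$
independent random rainbow paths, each equal to $P$ with probability $x_P/\tau$. Let $U_{i+1}$ be the set of edges of $H_i$ lying on none of them. If $H_i=\emptyset$, put $U_{i+1}=\emptyset$.

Degrees are at most $n-1$, so $H_i=\emptyset$ once $8k2^i\ge n$. Hence the process ends and covers every edge.

Degrees in the definition of $H_i$ are degrees in $G$, not in $U_i$. The rising threshold is there because vertices of bounded degree would contribute to the cost of every round; the edges at such vertices are cheap to cover singly, because by the time they are discarded they have become rare. That is the content of the next lemma.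

**Lemma 1.** Let $F\subseteq E(G)$ be such that all edges of $F$ share a vertex, or all edges of $F$ have the same color. Then $\Pr[F\subseteq U_i]\le4^{-i|F|}$ for all $i\ge0$.

**Proof.** We use induction on $i$. The cases $i=0$ and $F=\emptyset$ are trivial. Let $F\ne\emptyset$. We have $F\subseteq U_{i+1}$ only if $F\subseteq H_i\subseteq U_i$ and no path sampled in round $i$ meets $F$. Condition on $U_i$ and suppose $F\subseteq H_i$.

Every rainbow path contains at most two edges of $F$: at most two edges at a given vertex, at most one of a given color. Therefore the total $x$-weight of the paths that meet $F$ is at least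
$$\frac12\sum_{e\in F}\sum_{P\ni e}x_P\ \ge\ \frac{|F|}2 .$$
One sampled path misses $F$ with probability at most $1-\frac{|F|}{2\tau}$, and all $t$ of them do so with probability at most
$$\Big(1-\frac{|F|}{2\tau}\Big)^t\le e^{-t|F|/(2\tau)}\le e^{-2\ln2\cdot|F|}=4^{-|F|}.$$
So $\Pr[F\subseteq U_{i+1}]\le4^{-|F|}\Pr[F\subseteq U_i]\le4^{-(i+1)|F|}$. $\blacksquare$

Thus on stars and on color classes $U_i$ has the joint upper bounds of a random set of density $4^{-i}$. No such bound is claimed for other sets $F$; a long rainbow path, for instance, may be covered by a single sampled path.

**Lemma 2 (edges covered singly).** $\mathbb E\sum_{i\ge0}|R_i|\le8kn$.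

**Proof.** Each edge of $R_0$ has an endpoint of degree less than $8k$, so $|R_0|\le8k\,|\{v:d(v)<8k\}|$. For $i\ge1$, edges of $U_i\subseteq H_{i-1}$ have both endpoint degrees at least $8k2^{i-1}$, so every edge of $R_i$ has an endpoint in $V_i=\{v:8k2^{i-1}\le d(v)<8k2^i\}$. By Lemma 1 applied to single edges,
$$\mathbb E|R_i|\le\sum_{v\in V_i}4^{-i}d(v)\le8k\,2^{-i}|V_i| .$$
The set $\{v:d(v)<8k\}$ and the sets $V_i$, $i\ge1$, are disjoint. Summing gives the bound. $\blacksquare$

So the whole question is now whether $\sum_i\mathbb E\,\tau^*(H_i)=O(kn)$. We need an upper bound for $\tau^*(H)$ that becomes small when $H$ is thin.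

## Growing rainbow paths out of short pieces

Bounding $\tau^*(H)$ from above means, by duality, showing that any $w$ satisfying (2) has small total weight. For this we build few rainbow paths that together carry much weight. We assign to each edge $e\in H$ a short random rainbow path $P_e$ through $e$, and glue such pieces end to end. A glued path stays rainbow as long as a new piece shares no vertex and no color with the old path, apart from the vertex where they are joined. So we must know how likely it is that a piece ending at $z$ uses a given vertex or color.

**Definition.** A *label* is a vertex or a color. For a path $P$, $L(P)$ is the set of its vertices and colors.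

For instance, if $zxy$ is a path with colors $1,2$ on its edges, then $L=\{z,x,y,1,2\}$.

**Lemma 3.** Let $\emptyset\ne H\subseteq E(G)$. For each $e\in H$ let $P_e$ be a random rainbow path of $G$ with at most $3$ edges containing $e$. For a vertex $z$ and a label $\ell\ne z$ put
$$\Lambda_\ell(z)=\sum_{e\in H}\Pr[z\text{ is an endpoint of }P_e\text{ and }\ell\in L(P_e)],$$
$$\Lambda(z)=\max_{\ell\ne z}\Lambda_\ell(z),\qquad S=\sum_z\Lambda(z).$$
Then $\tau^*(H)\le480\,S$.

**Proof.** Let $w$ satisfy (2), and let $W=w(H)>0$. We must show $W\le480S$. Single edges are rainbow paths, so $w\le1$.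

**Step 1: sort the edges by weight.** The purpose is to treat edges of comparable weight together, heavy ones first. For $j\ge0$ let
$$H_{(j)}=\{e\in H:\ 2^{-j-1}<w(e)\le2^{-j}\},\qquad e_j=|H_{(j)}| .$$
Edges of weight $0$ are ignored. Call $j$ *good* if $e_j>0$ and $\sum_{j'<j}e_{j'}\le4e_j$, that is, if the heavier classes together do not outnumber class $j$ by more than a factor $4$. A class that is not good satisfies $e_j\le\frac14\sum_{j'<j}e_{j'}$, so all these classes together carry weight at most
$$\sum_j2^{-j}\cdot\frac14\sum_{j'<j}e_{j'}=\frac14\sum_{j'}e_{j'}\sum_{j>j'}2^{-j}=\frac14\sum_{j'}e_{j'}2^{-j'}\le\frac12W,$$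
where the last inequality uses $2^{-j'}<2w(e)$ for $e\in H_{(j')}$. Hence
$$\sum_{j\text{ good}}w(H_{(j)})\ge\frac W2. \tag{3}$$

**Step 2: the slots.** The purpose is to set up places where paths grow, in numbers adapted to how crowded each vertex is. Let $T$ be a positive integer. Put
$$m_z=\lceil120\,T\Lambda(z)\rceil$$
slots at each vertex $z$. Every slot will always hold one rainbow path having the slot's vertex as an endpoint, which we call its current endpoint; at the start this is the one-vertex path. If $P_e$ ends at $z$ with positive probability for some $e$, then, since $P_e$ has labels other than $z$, we have $\Lambda(z)>0$ and so $m_z\ge1$. Thus slots exist wherever they will be asked for.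

**Step 3: the growth process.** Go through the good $j$ in increasing order and perform $Te_j$ steps for each; these steps form stage $j$. In one step, choose $e\in H_{(j)}$ uniformly, then a fresh sample $P$ of $P_e$. Let $z,z'$ be the endpoints of $P$. Choose a uniform slot at $z$ and, independently, a uniform slot at $z'$. Let $p$ and $q$ be the paths in these slots. The step is accepted if
$$\big(L(p)\setminus\{z\}\big)\cap\big(L(P)\setminus\{z\}\big)=\emptyset\quad\text{and}\quad\big(L(q)\setminus\{z'\}\big)\cap\big(L(P)\setminus\{z'\}\big)=\emptyset. \tag{4}$$
Then $p\cup P$ is a rainbow path ending at $z'$: the paths $p$ and $P$ both end at $z$, share no other vertex, and share no color. In the same way $q\cup P$ is a rainbow path ending at $z$. Put $p\cup P$ into the chosen slot at $z'$ and $q\cup P$ into the chosen slot at $z$. If the step is not accepted, nothing changes.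

For example, let $P=zxyz'$ with colors $1,2,3$, let $p=uz$ with color $5$ and $u\notin\{x,y,z'\}$, and let $q$ be the one-vertex path $z'$. The step is accepted: the slot at $z'$ now holds $uzxyz'$, and the slot at $z$ holds $z'yxz$. Had $uz$ had color $2$, or had $u$ been equal to $z'$, the step would have been rejected. The exchange of slots lets one piece extend two paths while the number of paths at each vertex stays the same. No path is ever thrown away.

**Step 4: at least half of the steps are accepted.** A path that has been extended $s$ times has at most $3s$ edges, hence at most $3s$ vertices other than its current endpoint and at most $3s$ colors. More precisely, one extension adds at most $6$ to the number of labels other than the current endpoint. An accepted step extends two paths. So after $s$ steps, summing over all slots $\sigma$ with their paths $p_\sigma$,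
$$\sum_\sigma|L(p_\sigma)\setminus\{\text{current endpoint}\}|\le12s. \tag{5}$$
Up to and including stage $j$ there are at most $T\sum_{j'\le j}e_{j'}\le5Te_j$ steps, because $j$ is good.

Now fix the past of a step of stage $j$. The step is rejected only if for some endpoint $z$ of $P$, with $\sigma$ the slot chosen at $z$, some label $\ell\in L(p_\sigma)\setminus\{z\}$ lies in $L(P)$. For fixed $z,\sigma,\ell$ the probability of this is
$$\frac1{e_j}\sum_{e\in H_{(j)}}\Pr[z\text{ is an endpoint of }P_e,\ \ell\in L(P_e)]\cdot\frac1{m_z}\le\frac1{e_j}\cdot\frac{\Lambda_\ell(z)}{m_z}\le\frac1{120\,Te_j},$$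
since $m_z\ge120T\Lambda(z)$. By (5), the rejection probability is at most
$$\frac1{120\,Te_j}\sum_\sigma|L(p_\sigma)\setminus\{\text{current endpoint}\}|\le\frac{12\cdot5Te_j}{120\,Te_j}=\frac12 .$$
This is where goodness is needed: the picked edge is one of only $e_j$, so the number of earlier steps must be bounded by a multiple of $e_j$.

**Step 5: count the weight.** Each accepted step of stage $j$ adds its edge $e\in H_{(j)}$, of weight at least $2^{-j-1}$, to two paths, and $e$ is new in each of them because its color is new there by (4). So the expected total weight of the final paths is at least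
$$\sum_{j\text{ good}}Te_j\cdot\frac12\cdot2\cdot2^{-j-1}=\frac T2\sum_{j\text{ good}}e_j2^{-j}\ge\frac T2\sum_{j\text{ good}}w(H_{(j)})\ge\frac T4W,$$
by (3). On the other hand, all final paths are rainbow, so each has weight at most $1$ by (2), and there are $\sum_zm_z\le120\,TS+n$ of them. Hence $\frac T4W\le120\,TS+n$, that is,
$$W\le480S+\frac{4n}T .$$
Let $T\to\infty$. $\blacksquare$

The parameter $T$ deserves a comment. With $T=1$, rounding up the slot numbers would leave an error $4n$, which does not shrink with $H$, and a logarithm would return. Working with a fractional cover removes this error.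

## Why single edges are not good enough as pieces

The simplest choice in Lemma 3 is $P_e=e$. Then $\Lambda_v(z)\le1$ for a vertex $v\ne z$ (only the edge $zv$ counts), and $\Lambda_\kappa(z)\le k$ for a color $\kappa$. So $\Lambda(z)\le k$, $S\le kn$, and
$$\tau^*(H)\le480\,kn\qquad\text{for every }H\subseteq E(G). \tag{6}$$
The fractional form of the Theorem is already done. But rounding brings the logarithm back: with (6) alone, each round of sampling costs $O(kn)$ and is only known to reduce the expected number of uncovered edges by a constant factor. The estimate (6) has the same defect as the greedy bound. If $H$ is a perfect matching, $P_e=e$ gives $\Lambda(z)=1$ at every vertex, however thin $H$ is inside $G$: all pieces that end at $z$ use the same edge, hence the same labels.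

The remedy is to give the piece random ends. Extend $e$ by one random edge of $G$ on each side. Then the ends are spread over the neighborhoods of the endpoints of $e$, and the edges used for this may be covered already.

**Lemma 4.** Suppose all endpoints of edges of $H\ne\emptyset$ have degree at least $8k$ in $G$. Then
$$\tau^*(H)\le480\sum_z\big(k(A(z)+F(z))+B(z)\big),$$
where
$$A(z)=\max_{x\in N(z)}\frac{2\deg_H(x)}{d(x)},\qquad F(z)=\sum_{x\in N(z)}\sum_{y\in N_H(x)}\frac2{d(x)d(y)},$$
and $B(z)$ is the maximum of
$$\max_v\sum_{x\in N(z)\cap N_H(v)}\frac2{d(x)}\qquad\text{and}\qquad\max_\kappa\sum_{\substack{(x,y):\ xy\in H,\\ c(xy)=\kappa,\ x\in N(z)}}\frac2{d(x)} .$$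
Here $v$ runs over vertices and $\kappa$ over colors, and $A$, $B$ are read as $0$ if there are no terms.

Before the proof, an example. Let $n\ge10$ be even, let all edges of $K_n$ have different colors, and let $H$ be a perfect matching. Take $k=1$; all degrees are $n-1\ge8$. Then $A(z)=\frac2{n-1}$, and $F(z)=(n-1)\cdot\frac2{(n-1)^2}=\frac2{n-1}$. In $B(z)$, a vertex $v$ has one $H$-neighbor, giving at most $\frac2{n-1}$; a color occurs on at most one edge of $H$, which yields at most two ordered pairs, giving at most $\frac4{n-1}$. So the sum in Lemma 4 is at most $\frac{8n}{n-1}<9$, where single edges gave $S=n$. By contrast, if $K_n$ is properly colored so that $H$ is a whole color class $\kappa$, the $n-1$ pairs with $x\ne z$ make $B(z)=2$, so the sum is at least $2n$. This is as it should be: a rainbow path then contains at most one edge of $H$, so $\tau^*(H)=n/2$.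

**Proof of Lemma 4.** **Step 1: define the pieces.** For $e=xy\in H$, with its endpoints in a fixed order, choose $z$ uniformly from
$$\{u\in N(x)\setminus\{y\}:\ c(xu)\ne c(xy)\}.$$
At most $k$ edges at $x$ have the color $c(xy)$, one of them $xy$ itself, so this set has size at least $d(x)-k\ge\frac78d(x)$. Then choose $z'$ uniformly from
$$\{u\in N(y)\setminus\{x,z\}:\ c(yu)\notin\{c(xy),c(xz)\}\}.$$
The two forbidden colors exclude at most $2k$ neighbors of $y$ (among them $x$), and $z$ is at most one more, so this set has size at least $d(y)-2k-1\ge d(y)-3k\ge\frac58d(y)$. Put $P_e=zxyz'$. Its four vertices are distinct and its three colors are distinct, so it is a rainbow path.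

**Step 2: the probabilities.** A given vertex is the end of $P_e$ attached to $x$ with probability at most $\frac8{7d(x)}\le\frac2{d(x)}$, and the end attached to $y$ with probability at most $\frac8{5d(y)}\le\frac2{d(y)}$. For given vertices $u,u'$, the ends attached to $x$ and $y$ are $u$ and $u'$, respectively, with probability at most
$$\frac87\cdot\frac85\cdot\frac1{d(x)d(y)}=\frac{64}{35\,d(x)d(y)}\le\frac2{d(x)d(y)} .$$
These bounds are symmetric in $x$ and $y$, so the fixed order plays no role from here on.

**Step 3: bound $\Lambda_\ell(z)$.** Fix a vertex $z$ and a label $\ell\ne z$. Then $\Lambda_\ell(z)$ is the sum, over ordered pairs $(x,y)$ with $xy\in H$, of the probability that $z$ is the end of $P_{xy}$ attached to $x$ and $\ell\in L(P_{xy})$. Only pairs with $x\in N(z)$ matter. Let $u'$ be the other end, so that the piece is $zxyu'$.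

Suppose $\ell=v$ is a vertex.

- If $v=x$, there are at most $\deg_H(v)$ choices of $y$, and these contribute at most $\deg_H(v)\frac2{d(v)}\le A(z)$, since $v\in N(z)$.
- If $v=y$, then $x\in N(z)\cap N_H(v)$, and the contribution is at most $\sum_{x\in N(z)\cap N_H(v)}\frac2{d(x)}\le B(z)$.
- If $v=u'$, both ends are prescribed, and the contribution is at most $\sum_{x\in N(z)}\sum_{y\in N_H(x)}\frac2{d(x)d(y)}=F(z)$.

Suppose $\ell=\kappa$ is a color.

- If $c(zx)=\kappa$, there are at most $k$ such vertices $x$. Each contributes at most $\deg_H(x)\frac2{d(x)}\le A(z)$, in total at most $kA(z)$.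
- If $c(xy)=\kappa$, the contribution is at most the second sum in the definition of $B$, hence at most $B(z)$.
- If $c(yu')=\kappa$, each pair $(x,y)$ leaves at most $k$ choices of $u'$, each of probability at most $\frac2{d(x)d(y)}$; in total at most $kF(z)$.

In both cases $\Lambda_\ell(z)\le k(A(z)+F(z))+B(z)$. So $\Lambda(z)$ obeys the same bound, and Lemma 3 finishes the proof. $\blacksquare$

## The cost of covering a thin random set

All quantities in Lemma 4 concern counts of $H$-edges in stars and in color classes, which is what Lemma 1 controls. The quantity $F$ is an average and needs only expectations. The quantities $A$ and $B$ contain maxima over many vertices and colors, so they need tail bounds; this is why Lemma 1 was stated for sets $F$ and not just for single edges.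

**Lemma 5.** Let $i\ge0$, $\varepsilon=4^{-i}$, and let $H$ be a random subset of $E(G)$ such that

1. every endpoint of an edge of $H$ has degree at least $8k2^i$ in $G$;
2. $\Pr[F\subseteq H]\le\varepsilon^{|F|}$ for every $F\subseteq E(G)$ all of whose edges share a common vertex, or all of whose edges have the same color.

Then
$$\mathbb E\,\tau^*(H)\le480\,kn\big[(2+40e)4^{-i}+(10i+81)2^{-i-3}\big].$$
(Here $e$ is the base of the natural logarithm.)

**Proof.** Write $y^+=\max(y,0)$.

**Step 1: a tail bound.** The purpose is to show that counts rarely exceed a multiple of their mean plus a small additive term. Let $\mathcal E$ be a set of at most $N$ edges with a common vertex or with a common color, $Z=|\mathcal E\cap H|$, and let $m\ge1$ be an integer with $m\ge4e\varepsilon N$. For $j\ge m$ hypothesis 2 and a union bound over the $j$-subsets of $\mathcal E$ give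
$$\Pr[Z\ge j]\le\binom Nj\varepsilon^j\le\Big(\frac{eN\varepsilon}j\Big)^j\le4^{-j}$$
(and the probability is $0$ if $j>N$). Therefore
$$\mathbb E(Z-m)^+=\sum_{j>m}\Pr[Z\ge j]\le\sum_{j>m}4^{-j}\le4^{-m}. \tag{7}$$

Let $a_0=i+3$, and for $a\ge a_0$ let $X_a=\{x:2^a\le d(x)<2^{a+1}\}$. By hypothesis 1, all endpoints of edges of $H$ have degree at least $8k2^i\ge2^{a_0}$, so they lie in $\bigcup_{a\ge a_0}X_a$.

**Step 2: the term $F$.** A vertex $x$ lies in $N(z)$ for exactly $d(x)$ vertices $z$. So
$$\sum_zF(z)=\sum_xd(x)\sum_{y\in N_H(x)}\frac2{d(x)d(y)}=2\sum_{y:\,d(y)>0}\frac{\deg_H(y)}{d(y)} .$$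
By hypothesis 2 for single edges, $\mathbb E\deg_H(y)\le\varepsilon d(y)$. Hence
$$\mathbb E\sum_zF(z)\le2\varepsilon n. \tag{8}$$

**Step 3: the term $A$.** Here we bound a maximum by a threshold plus the sum of all excesses over the threshold. For $x\in X_a$, $a\ge a_0$, let $m_x=\lceil4e\varepsilon d(x)\rceil+a$. Since $d(x)\ge2^a$ and $(a+1)2^{-a}$ does not increase with $a\geq 0$,
$$\frac{m_x}{d(x)}\le4e\varepsilon+\frac{a+1}{2^a}\le4e\varepsilon+(a_0+1)2^{-a_0}.$$
By (7) with the star at $x$ and $N=d(x)$, we have $\mathbb E(\deg_H(x)-m_x)^+\le4^{-m_x}\le4^{-a_0}$. Only vertices $x$ with $\deg_H(x)>0$ matter in $A(z)$, and they have $d(x)\ge2^{a_0}$. So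
$$A(z)\le2\big(4e\varepsilon+(a_0+1)2^{-a_0}\big)+\sum_{x\in N(z),\,d(x)\ge2^{a_0}}\frac{2(\deg_H(x)-m_x)^+}{d(x)} .$$
Sum over $z$. In the last term each $x$ is counted $d(x)$ times, which cancels the denominator, so its expectation is at most $2n4^{-a_0}$:
$$\mathbb E\sum_zA(z)\le n\big[8e\varepsilon+2(a_0+1)2^{-a_0}+2\cdot4^{-a_0}\big]. \tag{9}$$

**Step 4: the term $B$, reduced to counts.** Fix $z$. Let $N_a(z)=N(z)\cap X_a$ and $n_a(z)=|N_a(z)|$. For a vertex $v$ let $Z_{a,v}=|N_a(z)\cap N_H(v)|$. This counts $H$-edges in a star at $v$ with at most $n_a(z)$ edges. For a color $\kappa$ let $Z_{a,\kappa}$ be the number of edges of $H$ of color $\kappa$ with an end in $N_a(z)$. This counts $H$-edges in a monochromatic set of at most $k\,n_a(z)$ edges, as each vertex of $N_a(z)$ is on at most $k$ edges of color $\kappa$.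

In the sums defining $B(z)$ each edge gives at most two ordered pairs, and $\frac2{d(x)}\le2\cdot2^{-a}$ for $x\in X_a$. So, with $m_a=\lceil4e\varepsilon k\,n_a(z)\rceil+a$,
$$B(z)\le4\sum_{a\ge a_0}2^{-a}\max_\ell Z_{a,\ell}\le4\sum_{a\ge a_0}2^{-a}\Big[m_a+\sum_\ell(Z_{a,\ell}-m_a)^+\Big]. \tag{10}$$

**Step 5: the excesses in $B$.** The sum over $\ell$ in (10) is affordable because few labels are involved. If $Z_{a,\ell}>0$ is possible, then $\ell$ is a neighbor of some $x\in N_a(z)$ or the color of an edge at some $x\in N_a(z)$. There are at most
$$2\sum_{x\in N_a(z)}d(x)\le2^{a+2}n_a(z)$$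
such labels, and they are determined by $G$, not by $H$. By (7) with $N=k\,n_a(z)$, each has $\mathbb E(Z_{a,\ell}-m_a)^+\le4^{-m_a}\le4^{-a}$. So the inner sum in (10) has expectation at most $2^{a+2}n_a(z)4^{-a}=4n_a(z)2^{-a}$.

**Step 6: sum $B$ over $z$.** We use $m_a\le4e\varepsilon k\,n_a(z)+a+1$ and
$$\sum_zn_a(z)=\sum_{x\in X_a}d(x)\le2^{a+1}|X_a|,\qquad\sum_{a\ge a_0}\frac{a+1}{2^a}=2^{-a_0}\sum_{j\ge0}\frac{a_0+1+j}{2^j}=(2a_0+4)2^{-a_0}.$$
The three contributions to $\mathbb E\sum_zB(z)$ are at most
$$4\sum_a2^{-a}\cdot4e\varepsilon k\cdot2^{a+1}|X_a|=32e\,k\varepsilon\sum_a|X_a|\le32e\,k\varepsilon n,$$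
$$4n\sum_{a\ge a_0}2^{-a}(a+1)=4(2a_0+4)2^{-a_0}n,$$
$$4\sum_a2^{-a}\cdot4\cdot2^{-a}\cdot2^{a+1}|X_a|=32\sum_{a\ge a_0}2^{-a}|X_a|\le32\cdot2^{-a_0}n .$$
So
$$\mathbb E\sum_zB(z)\le n\big[32e\,k\varepsilon+4(2a_0+4)2^{-a_0}+32\cdot2^{-a_0}\big]. \tag{11}$$

**Step 7: collect.** Since $8k2^i\ge8k$, Lemma 4 applies whenever $H\ne\emptyset$; if $H=\emptyset$, then $\tau^*(H)=0$. Insert (8), (9), (11) and use $k\ge1$ and $2\cdot4^{-a_0}\le2^{-a_0}$. The coefficient of $\varepsilon$ inside the bracket is $2+8e+32e=2+40e$. The coefficient of $2^{-a_0}$ is
$$(2a_0+2)+1+(8a_0+16)+32=10a_0+51 .$$
Hence $\mathbb E\,\tau^*(H)\le480\,kn\big[(2+40e)\varepsilon+(10a_0+51)2^{-a_0}\big]$, and $a_0=i+3$ turns this into the claim. $\blacksquare$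

The second term in the bracket shows what the rising degree threshold buys. The additive part $a+1$ of the thresholds $m_x$ and $m_a$ costs about $a2^{-a}$ at degree about $2^a$. This is small in round $i$ only because the endpoints have degree at least $2^{i+3}$.

## Adding up the rounds

**Proof of the Theorem.** Run the procedure described before Lemma 1. Every edge is covered, so it remains to bound the expected number of paths.

**Step 1: total fractional cost.** The set $H_i\subseteq U_i$ satisfies hypothesis 1 of Lemma 5 by its definition and hypothesis 2 by Lemma 1. We have $\sum_i4^{-i}=\frac43$ and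
$$\sum_{i\ge0}(10i+81)2^{-i-3}=\frac18(10\cdot2+81\cdot2)=22.75 .$$
Since $40e<108.74$, we get $\frac43(2+40e)+22.75<171$, so
$$\sum_i\mathbb E\,\tau^*(H_i)\le480\cdot171\,kn .$$

**Step 2: sampled paths.** Round $i$ uses at most $4\ln2\cdot\tau^*(H_i)+1$ sampled paths if $H_i\ne\emptyset$, and none otherwise. If $H_i\ne\emptyset$, then $8k2^i<n$, so there are at most $\log_2n\le n$ such rounds. The expected number of sampled paths is therefore at most $4\ln2\cdot480\cdot171\,kn+n$.

**Step 3: total.** By Lemma 2 the expected number of single edges is at most $8kn$. Altogether the expected number of paths is at most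
$$(4\ln2\cdot480\cdot171+8+1)\,kn<230000\,kn,$$
because $4\ln2<2.7726$ and $2.7726\cdot82080<227576$. Hence some outcome uses at most $230000\,kn$ rainbow paths, and these cover $E(G)$. $\blacksquare$

With $k=1$ this proves the Corollary.

## Lower bounds and a weighted form

**Order of magnitude in $k$ and $n$.** The bound $O(kn)$ is best possible in order for every $k$. If $(k+1)\mid n$, take $n/(k+1)$ disjoint copies of $K_{k+1}$ with all edges of one color. The coloring is $k$-bounded, every rainbow path has at most one edge, and the number of edges, hence of paths needed, is
$$\frac n{k+1}\cdot\frac{(k+1)k}2=\frac{kn}2 .$$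

**The constant for proper colorings.** Disjoint copies of the three-colored $K_4$ from the beginning show that for $k=1$ the constant must be at least $\frac34$. The optimal constant is not determined here.

**Weighted version.** For every $w:E(G)\to[0,\infty)$ there is a rainbow path of weight at least $w(E(G))/(230000\,kn)$. To see this, take the at most $230000\,kn$ paths of the Theorem. They cover $E(G)$, so their weights add up to at least $w(E(G))$, and one of them has at least the average weight. (If $G$ has no edges, a one-vertex path of weight $0$ will do.)
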